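# Separating rays with all points real: ternary sextics and quaternary quartics

## 1. A ray supported on the $3\times 3$ grid

Let $H_{n,k}$ be the space of real forms of degree $k$ in $n$ variables. Let $P_{n,2d}\subset H_{n,2d}$ be the cone of forms that are nonnegative on $\mathbb R^n$, and $\Sigma_{n,2d}\subset P_{n,2d}$ the cone of sums of squares of forms of degree $d$. To show that a nonnegative form $p$ is not a sum of squares, one exhibits a linear functional $\ell$ on $H_{n,2d}$ with $\ell\ge 0$ on $\Sigma_{n,2d}$ and $\ell(p)<0$. The functionals with $\ell\ge0$ on $\Sigma_{n,2d}$ form the dual cone $\Sigma_{n,2d}^*$. Attach to $\ell$ the symmetric bilinear form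
$$Q_\ell(f,g)=\ell(fg)\qquad\text{on } H_{n,d}.$$
Then $\ell\in\Sigma^*_{n,2d}$ if and only if $Q_\ell$ is positive semidefinite (psd). A nonzero $\ell\in\Sigma^*$ spans an *extreme ray* if $\ell=\ell_1+\ell_2$ with $\ell_i\in\Sigma^*$ forces both $\ell_i$ to be multiples of $\ell$.

The simplest functionals are point evaluations $\operatorname{ev}_v(f)=f(v)$. A combination of evaluations at real points with nonnegative coefficients cannot be negative at a nonnegative $p$. So a separating combination needs a negative coefficient or nonreal points. Which of the two can be arranged? We begin with a case where everything can be computed by hand.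

Let $(n,d)=(3,3)$ and consider the nine grid points $(i,j,1)$ with $i,j\in\{-1,0,1\}$: one center, four edge points, such as $(1,0,1)$, and four corners. They are the common zeros of $q_1=x(x^2-z^2)$ and $q_2=y(y^2-z^2)$. Put
$$\ell(f)=\sum_{v\ \text{edge or corner}} f(v)-\tfrac45\,f(0,0,1),\qquad q_3=z(3x^2+3y^2-5z^2),\qquad W=\langle q_1,q_2,q_3\rangle .$$

**Proposition 1.** The functional $\ell$ spans an extreme ray of $\Sigma^*_{3,6}$, and $\ker Q_\ell=W$. The form
$$R=x^6+y^6+z^6-(x^4y^2+x^2y^4+x^4z^2+x^2z^4+y^4z^2+y^2z^4)+3x^2y^2z^2$$
is nonnegative and $\ell(R)=-\frac45$. Hence $R\in P_{3,6}\setminus\Sigma_{3,6}$.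

*Proof.* **Step 1: the values of cubics on the grid.** This step finds which vectors in $\mathbb R^9$ are value vectors of cubics. For every cubic $h$,
$$h(\text{center})-\tfrac12\sum_{\text{edges}}h+\tfrac14\sum_{\text{corners}}h=0. \tag{1}$$
Indeed the left side is $\frac14\delta_x^2\delta_y^2h$, where $\delta^2 f=f(1)-2f(0)+f(-1)$, and $\delta_x^2\delta_y^2$ kills $x^iy^j$ unless $i,j\ge2$, which needs degree at least $4$. Modulo $q_1,q_2$ we may replace $x^3$ by $xz^2$ and $y^3$ by $yz^2$, so every cubic is congruent to a combination of the eight monomials $x^iy^jz^{3-i-j}$ with $i,j\le2$ and $i+j\le 3$. These are independent on the grid, because the nine functions $x^iy^j$ with $i,j\le 2$ are a basis of the functions on the grid. So the cubics vanishing on the grid are exactly $\langle q_1,q_2\rangle$, and the value vectors of cubics form exactly the hyperplane (1).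

**Step 2: positivity and kernel.** This step shows that $Q_\ell$ is psd. By (1) and the Cauchy–Schwarz inequality,
$$h(\text{center})^2=\Big(\tfrac12\sum_{\text{edges}}h-\tfrac14\sum_{\text{corners}}h\Big)^2\le\Big(4\cdot\tfrac14+4\cdot\tfrac1{16}\Big)\sum_{\text{edges, corners}}h^2=\tfrac54\sum_{\text{edges, corners}}h^2 ,$$
so $\ell(h^2)\ge0$. Equality holds exactly when the edge values are all $\frac k2$ and the corner values all $-\frac k4$ for some $k$, and then the center value is $\frac{5k}4$. The cubic $q_3$ has edge values $-2$, corner values $1$ and center value $-5$, which is the case $k=-4$. Hence $\ker Q_\ell=\langle q_1,q_2,q_3\rangle$.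

**Step 3: extremality.** We show that the functionals vanishing on $W\cdot H_{3,3}$ are the multiples of $\ell$. By the same replacement, every sextic is congruent modulo $q_1H_{3,3}+q_2H_{3,3}$ to a combination of the nine monomials $x^iy^jz^{6-i-j}$ with $i,j\le2$. So the functionals killing $q_1H_{3,3}+q_2H_{3,3}$ form a space of dimension at most $9$. It contains the nine evaluations, which are independent, so it is spanned by them. If $\sum a_v\operatorname{ev}_v$ also kills $q_3H_{3,3}$, then $(a_vq_3(v))_v$ is orthogonal to all value vectors of cubics, hence is a multiple of the coefficient vector of (1). As $q_3(v)\ne0$ on the grid, this determines $(a_v)$ up to scale. Since $\ell$ is such a functional, uniqueness follows. Now if $\ell=\ell_1+\ell_2$ with $\ell_i\in\Sigma^*$ and $f\in W$, then $0=\ell(f^2)=\ell_1(f^2)+\ell_2(f^2)$ forces $\ell_i(f^2)=0$. As $Q_{\ell_i}$ is psd, $f\in\ker Q_{\ell_i}$. So $\ell_i$ kills $WH_{3,3}$ and is a multiple of $\ell$.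

**Step 4: the form $R$.** This step gives a form on which $\ell$ is negative. With $X=x^2$, $Y=y^2$, $Z=z^2$ the inequality $R\ge0$ is Schur's inequality $\sum X(X-Y)(X-Z)\ge0$ for $X,Y,Z\ge0$. At an edge point $R=1+1-1-1=0$, at a corner $R=3-6+3=0$, and $R(0,0,1)=1$. So $\ell(R)=-\frac45$. $\square$

**The same ray through seven real points and a conjugate pair.** Look at another two-dimensional subspace of $W$, namely $V''=\langle q_1-q_2,\,q_3\rangle$. We have $q_1-q_2=(x-y)(x^2+xy+y^2-z^2)$. On the line $x=y$, the equation $q_3=0$ gives $(1:1:0)$ and the two points with $6x^2=5z^2$. On the conic $x^2+xy+y^2=z^2$ with $z=0$ it gives $(\omega:1:0)$ and $(\bar\omega:1:0)$, where $\omega$ is a primitive cube root of unity. With $z=1$ it gives $x^2+y^2=\frac53$ and $xy=-\frac23$, that is, $(x+y)^2=\frac13$ and $(x-y)^2=3$: four real points. These are nine distinct points, seven real and one conjugate pair, so by Bézout the two cubics meet transversally. Since $\ell$ kills $V''\cdot H_{3,3}$, it is a combination of the evaluations at these nine points (this is Fact A in Section 2).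

So suppose that $p$ is a nonnegative sextic with $\ell(p)<0$, and that we are handed $\ell$ through the zeros of $V''$. In this special case it is easy to pass to real points. Compute $W=\ker Q_\ell$ and look in it for two cubics with nine real common zeros. The pair $q_1,q_2$ does it, and the ray does not change at all.

**What the general problem asks.** Sadik Iliman and Timo de Wolff, "Separating inequalities for nonnegative polynomials that are not sums of squares", arXiv:1201.4061 (2012), quote the following theorem of G. Blekherman as his main theorem. Points are taken in projective space and represented by vectors.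

**Known theorem (Blekherman).** Let $p\in P_{3,6}\setminus\Sigma_{3,6}$. There are real cubics $q_1,q_2$ without common factor, meeting transversally in nine projective points $v_1,\dots,v_9$, at most one pair of which is complex conjugate (the rest real), and a functional $\ell(f)=\sum_{i=1}^9a_if(v_i)$, real-valued on $H_{3,6}$, which spans an extreme ray of $\Sigma_{3,6}^*$ and satisfies $\ell(p)<0$. Analogously, for $p\in P_{4,4}\setminus\Sigma_{4,4}$ there are three real quadrics meeting transversally in eight points, at most one pair complex conjugate, and $\ell(f)=\sum_{i=1}^8a_if(v_i)$ spanning an extreme ray of $\Sigma_{4,4}^*$ with $\ell(p)<0$.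

Such an $\ell$ is called a *separating extreme ray* for $p$. The conjecture is that the points can always be chosen all real, for sextics and for quartics. In the quartic case a real configuration looks like this. At the cube points $(\epsilon_1,\epsilon_2,\epsilon_3,1)$, $\epsilon_i=\pm1$, every quadric $h$ satisfies $\sum\epsilon_1\epsilon_2\epsilon_3h=0$, because a mixed third difference kills degree $2$. Hence $h(1,1,1,1)^2\le7\sum_{\text{other seven}}h^2$, and $\sum_{\text{other seven}}\operatorname{ev}_v-\frac17\operatorname{ev}_{(1,1,1,1)}$ lies in $\Sigma_{4,4}^*$.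

What changes in general? First, we must know that $\ker Q_\ell$ is always larger than the span of the given cubics or quadrics, so that there is room to move. Second, we cannot guess a good subspace of $W$; some argument must force one to exist. Third, the original ray may have no real representation at all. We shall see that this happens for sextics and never for quartics.

## 2. Precise statements, and three facts about complete intersections

From now on $(n,d)\in\{(3,3),(4,2)\}$, $H_k=H_{n,k}$, $\Sigma^*=\Sigma_{n,2d}^*$ and $N=d^{\,n-1}\in\{9,8\}$. Two coincidences will be used: $\dim H_d=10$ in both cases, and $n(d-1)=2d$. For subspaces $V,V'$ of forms, $V\cdot V'$ (or $VV'$) denotes the span of the products.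

**Definition.** $\mathcal W$ is the set of $n$-dimensional subspaces $W\subset H_d$ with no common zero in $\mathbb C^n\setminus0$. It is open in the Grassmannian. For $W\in\mathcal W$, a hyperplane $V\subset W$ is *totally real* if its common zeros in $\mathbb P^{n-1}(\mathbb C)$ are $N$ distinct points, all real. By Bézout, having $N$ distinct zeros is the same as meeting transversally.

For the grid space $W$ of Section 1, the plane $\langle q_1,q_2\rangle$ is totally real and $\langle q_1-q_2,q_3\rangle$ is not.

For a basis $q=(q_1,\dots,q_n)$ of $W$ put $\operatorname{Jac}(x)=(\partial q_i/\partial x_j)$ and $J_W=\det\operatorname{Jac}$. This is a form of degree $n(d-1)=2d$, well defined up to a nonzero scalar. By Fact B below there is, up to scale, a unique $\ell_W\ne0$ vanishing on $WH_d$. Let $\mathcal W_+$ be the set of $W\in\mathcal W$ such that $\ell_W$ or $-\ell_W$ lies in $\Sigma^*$; we then choose the sign so that $\ell_W\in\Sigma^*$. The grid space lies in $\mathcal W_+$, with $\ell_W=\ell$. Each $W\in\mathcal W$ defines a map $\varphi=(q_1:\dots:q_n):\mathbb P^{n-1}\to\mathbb P^{n-1}$.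

**Theorem 2.** The conjecture holds: for $p\in P_{3,6}\setminus\Sigma_{3,6}$ (resp. $p\in P_{4,4}\setminus\Sigma_{4,4}$) there is a separating extreme ray $\ell=\sum a_i\operatorname{ev}_{v_i}$ with $v_1,\dots,v_N$ all real, equal to the transversal intersection of two real cubics without common factor (resp. three real quadrics).

**Theorem 3.**

* (a) $\mathcal W_+$ is open in the Grassmannian, and the $W\in\mathcal W_+$ having a totally real hyperplane form an open dense subset of $\mathcal W_+$.
* (b) $W\in\mathcal W_+$ has a totally real hyperplane if and only if $J_W$ takes both signs on $\mathbb R^n$.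
* (c) For $(4,4)$ every $W\in\mathcal W_+$ has a totally real hyperplane. Hence every separating extreme ray of the known theorem can itself be rewritten with eight real points.
* (d) For $(3,6)$ this stronger form fails. If $W\in\mathcal W_+$ has no totally real hyperplane, then $J_W$ is semidefinite and there are exactly six real points where $d\varphi=0$. Such $W$ exist: with $\tau=\frac{1+\sqrt5}2$,
$$q_1=x(x^2-3\tau y^2+\tfrac3\tau z^2),\quad q_2=y(y^2-3\tau z^2+\tfrac3\tau x^2),\quad q_3=z(z^2-3\tau x^2+\tfrac3\tau y^2)$$
span such a $W$. The ray $\ell_W$ separates $p=q_1^2+q_2^2+q_3^2-\varepsilon(x^2+y^2+z^2)^3\in P_{3,6}\setminus\Sigma_{3,6}$ for small $\varepsilon>0$, but $\ell_W$ has no representation with nine real points.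

Theorem 3 is not needed for Theorem 2; its part (d) shows that in the proof of Theorem 2 a given ray may have to be changed.

**Fact A (functions on a complete intersection of points).** Let $V\subset H_d$ be an $(n-1)$-dimensional real subspace whose zero scheme $X\subset\mathbb P^{n-1}$ is finite, and let $S=\mathbb R[x]/(V)$. A basis of $V$ is a regular sequence, so $S$ is Cohen–Macaulay of dimension $1$ with Hilbert series $(1+t+\dots+t^{d-1})^{n-1}/(1-t)$. The numerator is $1+2t+3t^2+2t^3+t^4$ for $(3,3)$ and $1+3t+3t^2+t^3$ for $(4,2)$. Summing coefficients gives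
$$\dim S_d=N-1,\qquad \dim S_k=N\ \text{ for all } k\ge 2d .$$
Choose a real linear form $\xi$ vanishing at no point of $X$; this is possible since each point excludes only a proper subspace of the real linear forms. The associated primes of $S$ are the minimal ones, because $S$ is Cohen–Macaulay, and these correspond to the points of $X$. So $\xi$ is a nonzerodivisor. Let $B=(S[1/\xi])_0$, the real algebra of functions on $X$. The maps $S_k\to B$, $f\mapsto f/\xi^k$, are injective, their images increase with $k$ and exhaust $B$, and their dimensions stop growing at $N$. So $\dim B=N$, $S_{2d}\cong B$, and the image $U$ of $H_d$ is a hyperplane of $B$ with $H_d/V\cong U$. The image of $fg\in S_{2d}$ is the product in $B$ of the images of $f,g\in S_d$.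

If $X$ consists of $N$ distinct points, then $B\otimes\mathbb C\cong\mathbb C^N$ by evaluation. Since $H_{2d}\to S_{2d}\cong B$ is onto with kernel $(V)_{2d}=VH_d$, the $N$ evaluations are linearly independent on $(H_{2d})_{\mathbb C}$ and span the annihilator of $VH_d$.

**Fact B (complete intersections are Gorenstein).** If $W\in\mathcal W$, then $\mathbb R[x]/(W)$ is an Artinian complete intersection with Hilbert series $(1+\dots+t^{d-1})^n$, hence Gorenstein with socle degree $n(d-1)=2d$. So $WH_d=(W)_{2d}$ has codimension $1$ in $H_{2d}$, and multiplication gives a perfect pairing of $H_d/W$ with itself into the one-dimensional degree-$2d$ part. The Hilbert functions are $1,3,6,7,6,3,1$ and $1,4,6,4,1$.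

Consequently $\ell_W$ exists and is unique up to scale, $\ker Q_{\ell_W}=W$, and $Q_{\ell_W}$ has rank $10-n$.

**Fact C (Euler–Jacobi; see Griffiths–Harris, *Principles of Algebraic Geometry*, Ch. 5).** In Fact A let $X$ be $N$ distinct points. Choose real coordinates with $x_n\ne0$ on $X$, take $\xi=x_n$, normalize each $v_i$ to have last coordinate $1$, and let $g_1,\dots,g_{n-1}$ be a basis of $V$. For every form $h$ of degree $(n-1)d-n=d$,
$$\sum_{i=1}^Nu_ih(v_i)=0,\qquad u_i=\Big(\det\frac{\partial(g_1,\dots,g_{n-1})}{\partial(x_1,\dots,x_{n-1})}(v_i)\Big)^{-1}\ne0. \tag{2}$$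
Since $U$ is a hyperplane, (2) is its equation. Here $u_i$ is real for real $v_i$, and $u_j=\bar u_i$ if $v_j=\bar v_i$. On the grid, $u=1/\big((3x^2-1)(3y^2-1)\big)$ takes the values $1,-\frac12,\frac14$ at center, edges and corners, and (2) is relation (1).

## 3. The kernel of a separating ray

We first show that membership in $\mathcal W_+$ is stable under perturbation, then that every separating ray with a conjugate pair comes from $\mathcal W_+$.

**Continuity of $\ell_W$.** Fix $W_0\in\mathcal W$, a form $h_0\notin W_0H_d$, and products of basis elements of $W_0$ with monomials of degree $d$ that form a basis of $W_0H_d$. For $W$ near $W_0$, with basis near the given one, the corresponding products remain independent together with $h_0$. They span $WH_d$, because the dimension of $WH_d$ is constant. Let $\ell_W$ be the functional that kills them and takes at $h_0$ the value $\ell_{W_0}(h_0)$. By Cramer's rule it depends continuously on $W$.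

**Lemma 4.** $\mathcal W_+$ is open in the Grassmannian. For $W\in\mathcal W_+$, $\ell_W$ spans an extreme ray of $\Sigma^*$.

*Proof.* If $Q_{\ell_{W_0}}$ is psd, it has $10-n$ positive eigenvalues. With $\ell_W$ chosen continuously they stay positive for $W$ near $W_0$. Since $Q_{\ell_W}$ has rank exactly $10-n$, all other eigenvalues vanish. So $Q_{\ell_W}$ is psd. If $\ell_W=\ell_1+\ell_2$ with $\ell_i\in\Sigma^*$, then, as in Step 3 of Proposition 1, $\ker Q_{\ell_i}\supseteq W$. So $\ell_i$ vanishes on $WH_d$ and is a multiple of $\ell_W$. $\square$

**Lemma 5.** Let $\ell$ be a separating extreme ray for $p\in P_{n,2d}\setminus\Sigma_{n,2d}$ as in the known theorem, with exactly one complex conjugate pair among the $v_i$. Then $W:=\ker Q_\ell\in\mathcal W_+$, and $\ell$ is a positive multiple of $\ell_W$.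

*Proof.* Let $V$ be the span of the given $n-1$ forms $q_1,\dots,q_{n-1}$, let $v_1,\dots,v_{N-2}$ be real and $v_N=\bar v_{N-1}$, normalized as in Fact C.

**Step 1: write $Q_\ell$ in coordinates.** The purpose is to reduce everything to linear algebra on a hyperplane. Since $\ell$ is real and the evaluations are independent, $a_i\in\mathbb R$ for $i\le N-2$, $a_{N-1}=:a$ and $a_N=\bar a$. Here $B=\mathbb R^{N-2}\times\mathbb C$ with elements $(b_1,\dots,b_{N-2},z)$, where $z$ is the value at $v_{N-1}$. With $u=u_{N-1}$,
$$U=\Big\{\sum_{i\le N-2}u_ib_i+2\operatorname{Re}(uz)=0\Big\},\qquad D(b,b)=\sum_{i\le N-2}a_ib_i^2+2\operatorname{Re}(az^2).$$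
The form $Q_\ell$ is the pullback of $D|_U$ along $H_d\to U$. So $D|_U$ is psd.

**Step 2: $a\ne0$.** This is where $\ell(p)<0$ is used. Suppose $a=0$. For $i\le N-2$ take $b\in U$ with $b_i=1$, other real coordinates $0$ and $2\operatorname{Re}(uz)=-u_i$, which is solvable as $u\neq0$. Then $D(b,b)=a_i\ge0$. So $\ell(p)=\sum_{i\le N-2}a_ip(v_i)\ge0$, a contradiction.

**Step 3: $a_i>0$ for $i\le N-2$.** This makes $D$ nondegenerate. Suppose $a_i\le0$. Take $z$ with $\operatorname{Re}(az^2)<0$, put $b_i=-2\operatorname{Re}(uz)/u_i$, and all other real coordinates $0$. This vector lies in $U$, and $D(b,b)=a_ib_i^2+2\operatorname{Re}(az^2)<0$, a contradiction.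

**Step 4: $D|_U$ has a kernel.** Here extremality is used. If $D|_U$ were positive definite, then $\ell\pm\varepsilon\operatorname{ev}_{v_1}\in\Sigma^*$ for small $\varepsilon>0$, since both bilinear forms factor through $H_d/V\cong U$. Half the sum of these two functionals is $\ell$, and they are not proportional to $\ell$, since $a\ne0$ and the evaluations are independent. This contradicts extremality. So the psd form $D|_U$ has a nonzero kernel, which is $U\cap U^\perp$.

**Step 5: identify the kernel.** As $D$ is nondegenerate, $U^\perp$ is a line. It is spanned by $e=(u_i/a_i)_i$, because $D(e,b)=\sum_iu_ib_i$ (all $N$ complex coordinates counted). Hence $e\in U$, so there is $q_n\in H_d$ with $q_n(v_i)=u_i/a_i\ne0$ for all $i$. Therefore $\ker Q_\ell=\langle q_1,\dots,q_n\rangle$ has dimension $n$. It has no common zero: the zeros of $V$ are the $v_i$, where $q_n\ne0$. So $W\in\mathcal W$. Since $\ell\ne0$ vanishes on $\ker Q_\ell\cdot H_d=WH_d$, it is a multiple of $\ell_W$. As $\ell\in\Sigma^*$, we get $W\in\mathcal W_+$ and the multiple is positive. $\square$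

By Fact A, every hyperplane $V\subset W$ with $N$ distinct zeros gives a representation of $\ell_W$ by these zeros, because $\ell_W$ kills $VH_d$. Conversely, if $\ell_W$ is a combination of evaluations at the zeros of some forms of degree $d$, these forms lie in $\ker Q_{\ell_W}=W$. So to look for real points is to look through the hyperplanes of $W$.

## 4. Real fibers have exactly one defect

Let $W\in\mathcal W_+$ have basis $q_1,\dots,q_n$ and map $\varphi=(q_1:\dots:q_n)$. For $y\in\mathbb{RP}^{n-1}$ the fiber scheme $\varphi^{-1}(y)$ is the zero scheme of the hyperplane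
$$V_y=\Big\{\sum c_iq_i:\ c\cdot y=0\Big\}\subset W,$$
as one sees after a change of basis with $y=(0:\dots:0:1)$. All real hyperplanes of $W$ arise in this way. The fiber is finite: on a positive-dimensional zero set any further element of $W$ would have a zero. So $\varphi$ is a finite morphism, Fact A applies to $V_y$, and we write $B=B_y$ and $U$ as there. The total length of every fiber is $N$.

For the grid space we have already met two fibers, namely nine real points for $\langle q_1,q_2\rangle$ and seven plus a pair for $\langle q_1-q_2,q_3\rangle$. A third one is given by $\langle q_1,q_3\rangle$. If $z=0$, then $q_1=0$ gives $x=0$, the point $(0:1:0)$. If $z=1$, then $x=0$, $y^2=\frac53$ or $x=\pm1$, $y^2=\frac23$: six real points. At $(0:1:0)$ put $y=1$. There $q_3$ is a unit times $z$, so the local ring is $\mathbb R[x]/(x^3)$, of multiplicity $3$. We now prove that nothing much worse can happen.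

**Lemma 6.** Let $\lambda:B\cong S_{2d}\to\mathbb R$ be induced by $\ell_W$, and $D(b,c)=\lambda(bc)$. Then $D$ is nondegenerate of signature $(N-1,1)$.

*Proof.* The form $D|_U$ corresponds to $Q_{\ell_W}$ on $H_d/V_y$. It is psd, and its kernel is the line $W/V_y$, spanned by the image $e$ of some $q\in W\setminus V_y$. Since $q$ vanishes nowhere on $X$, $e$ is a unit of $B$.

**Step 1: $D$ is nondegenerate.** The radical $I$ of $D$ is an ideal of $B$. If $I\cap U\neq0$, then $I\cap U$ lies in the kernel $\mathbb Re$ of $D|_U$, so $e\in I$, hence $I=B$ and $\lambda=0$, a contradiction. If $I\cap U=0$ but $I\ne0$, then $B=U\oplus I$ and $D(e,B)=D(e,U)+D(e,I)=0$. So $e\in I\cap U$, a contradiction.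

**Step 2: the signature.** A negative definite subspace meets the hyperplane $U$, on which $D$ is psd, only in $0$. So the negative index is at most $1$. It is not $0$, because $e\ne0$ is isotropic and $D$ is nondegenerate. $\square$

**Lemma 7.** For each $y\in\mathbb{RP}^{n-1}$ exactly one of the following holds.

* (i) $\varphi^{-1}(y)$ is $N$ real reduced points. Then $D=\sum a_ib_i^2$ with exactly one $a_i<0$ and no $a_i=0$.
* (ii) It is $N-2$ real reduced points and one reduced complex conjugate pair.
* (iii) It has exactly one nonreduced point. This point is real, of some multiplicity $m\ge2$, and the other $N-m$ points are real and reduced.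

In case (iii) the restriction of $D$ to the nonreduced local factor is nondegenerate of negative index $1$, so it has no isotropic subspace of dimension $2$. If this factor has embedding dimension $1$, then $m\in\{2,3\}$.

*Proof.* The algebra $B$ is the product of its local factors $B_j$. They are $D$-orthogonal since $B_iB_j=0$ for $i\neq j$, so each $D|_{B_j}$ is nondegenerate. By Lemma 6 exactly one factor has negative index $1$ and the others are positive definite. We go through the possible factors to see which ones are indefinite.

If $B_j$ has residue field $\mathbb C$ (a conjugate pair of points), then by Hensel's lemma a root of $T^2+1$ lifts to $B_j$, so $\mathbb C\subset B_j$. We have $D(ib,ic)=-D(b,c)$, so $D|_{B_j}$ has signature $(k,k)$ with $k=\dim_{\mathbb C}B_j$. Hence $k=1$, the pair is reduced, and this is the indefinite factor. If $B_j$ has residue field $\mathbb R$ and $\dim B_j\ge2$, a nonzero socle element $\sigma$ lies in the maximal ideal, so $\sigma^2=0$ and $D(\sigma,\sigma)=0$. Then the nondegenerate form $D|_{B_j}$ is indefinite, and this is the indefinite factor. If $B_j=\mathbb R$, then $D|_{B_j}=a\,b^2$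 with $a\ne0$. So the unique indefinite or negative factor is either an $\mathbb R$ with $a<0$, or a reduced conjugate pair, or a nonreduced real point, and all other factors are copies of $\mathbb R$ with $a>0$. These are (i), (ii), (iii).

An isotropic subspace of a nondegenerate form of negative index $1$ has dimension at most $1$. A local factor of embedding dimension $1$ with residue field $\mathbb R$ is $\mathbb R[t]/(t^m)$. There the ideal $(t^{\lceil m/2\rceil})$ has square zero, so it is isotropic, and its dimension is $\lfloor m/2\rfloor$. So $m\le3$. $\square$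

**Corank.** By Euler's formula $\operatorname{Jac}(x)x=d\,q(x)\ne0$. The kernel of $d\varphi_{[x]}$ consists of the classes modulo $x$ of vectors $v$ with $\operatorname{Jac}(x)v=c\,q(x)$ for some $c$, and then $v-\frac cdx\in\ker\operatorname{Jac}(x)$. As $\ker \operatorname{Jac}(x)$ does not contain $x$, we get $\ker\operatorname{Jac}(x)\cong\ker d\varphi_{[x]}$. Its dimension is called the *corank* of $\varphi$ at $x$. It is the dimension of the Zariski tangent space of the fiber at $x$, that is, its embedding dimension. Moreover $\operatorname{Jac}(x)$ maps the line of $x$ isomorphically onto the line of $q(x)$ and induces $d\varphi_{[x]}$ on the quotients, so in local coordinates $J_W$ equals $\det d\varphi$ up to a nonvanishing factor. Let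
$$L\subset\mathbb{RP}^{n-1}$$
be the closed set of real points of corank at least $2$. In the grid example $\operatorname{Jac}(0,1,0)=\operatorname{diag}(0,3,3)$, so $(0:1:0)$ has corank $1$.

## 5. Following a conjugate pair, and why triple points stop us

The first thing to try is to walk. Start with a fiber of type (ii) and move $y$ along a path in $\mathbb{RP}^{n-1}$. As long as the fiber stays reduced, the pair stays a pair; to become real it must collide at a real point. If the collision is a double point, then crossing it turns the pair into two real points, and we have a totally real fiber. But Lemma 7 also allows $m=3$, and triple points do occur, as in $\langle q_1,q_3\rangle$ above. In the local model $t\mapsto t^3+s^2t$ over the value $0$, the roots are $0,\pm is$. The pair runs into a real point at $s=0$ and comes out as a pair again. No local argument excludes that this happens at every collision, so the walk stops here.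

The way past this point is to use the bad behavior globally. If no collision ever produces two new real points, then the real part of $\varphi$ is everywhere locally like $t\mapsto t^3+s^2t$, which is a homeomorphism near the triple point, and the number of real preimages is constantly $N-2$. So we obtain a covering, and coverings of $\mathbb{RP}^{n-1}$ are very restricted.

**Lemma 8.** Suppose $W\in\mathcal W_+$ has no totally real hyperplane. Then:

1. a real point of corank $1$ has multiplicity $m=3$ in its fiber;
2. $\varphi_{\mathbb R}:\mathbb{RP}^{n-1}\to\mathbb{RP}^{n-1}$ is a local homeomorphism at every $x\notin L$, and $J_W$ has weakly constant sign near such $x$;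
3. every fiber over $y\in\mathbb{RP}^{n-1}\setminus\varphi(L)$ has exactly $N-2$ real points.

*Proof.* Let $x_0\notin L$ be real. If the corank at $x_0$ is $0$, claim 2 is the inverse function theorem. If it is $1$, the rank of $d\varphi$ is $n-2$, and there are local real-analytic coordinates $(s,t)\in\mathbb R^{n-2}\times\mathbb R$ at $x_0$ and coordinates at $\varphi(x_0)$ in which $x_0=0$, $\varphi(x_0)=0$ and
$$\varphi(s,t)=(s,g(s,t)).$$
For $(s_1,t_1)$ near $0$ the corank is at most $1$, and the multiplicity of $(s_1,t_1)$ in its fiber is the order of vanishing of $g(s_1,t)-g(s_1,t_1)$ at $t=t_1$.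

**Step 1: double points are impossible.** This proves claim 1. By Lemma 7, $m\in\{2,3\}$. Suppose $m=2$, so $g(0,t)=\kappa t^2+O(t^3)$ with $\kappa\ne0$. By Lemma 7(iii) the fiber through $x_0$ contains $N-2$ further real reduced points. By the inverse function theorem each persists as a real simple preimage of every real point near $\varphi(x_0)$. For small $\varepsilon\ne0$ of the sign of $\kappa$, the equation $g(0,t)=\varepsilon$ has two real solutions near $0$. So the point $(0,\varepsilon)$ has $N$ distinct real preimages. As the fiber has length $N$, these are all, and $V_y$ for this point is a totally real hyperplane, a contradiction.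

**Step 2: monotonicity.** This proves claim 2. By Step 1, in a small box around $0$ the first nonvanishing $t$-derivative of $g(s,\cdot)$ at every point has order $1$ or $3$, which is odd. Hence $g(s,\cdot)$ has no local extremum, so it is strictly monotone, and $\partial_tg(s,\cdot)$ has weakly constant sign for each $s$. Therefore $\varphi$ is injective on the box, and by invariance of domain it is a local homeomorphism at $x_0$. The direction of monotonicity does not depend on $s$, since for fixed $t'<t''$ the function $g(s,t'')-g(s,t')$ is continuous and nonvanishing in $s$. Finally $J_W$ equals $\partial_tg$ locally up to a nonvanishing factor.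

**Step 3: counting.** This proves claim 3. Type (i) is excluded by assumption. Type (ii) has $N-2$ real points. In type (iii) the nonreduced point is real, has corank at least $1$ and is not in $L$. So it has corank $1$ and $m=3$ by claim 1, and there are $(N-3)+1=N-2$ real points. $\square$

## 6. No coverings of $\mathbb{RP}^{n-1}$ with seven or six sheets

**Lemma 9.** If $W\in\mathcal W_+$ and $L=\emptyset$, then $W$ has a totally real hyperplane.

*Proof.* Otherwise, by Lemma 8, $\varphi_{\mathbb R}$ is a local homeomorphism of the compact connected manifold $\mathbb{RP}^{n-1}$ to itself. Hence it is a covering, with $N-2\in\{7,6\}$ sheets. But $|\pi_1(\mathbb{RP}^{n-1})|=2$ for $n\ge3$, so a connected covering has at most $2$ sheets, a contradiction. $\square$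

The condition $n\ge3$ matters: $\mathbb{RP}^1$ is a circle and has connected coverings with any number of sheets.

What remains is the set $L$. At a point of $L$ there is no coordinate form $(s,g(s,t))$, and Lemma 8 says nothing. The remedy for Theorem 2 is that $L$ is empty for generic $W$, while by Lemma 4 we are free to perturb.

**Lemma 10.** The $q\in H_d^n$ for which $\operatorname{Jac}(x)$ has rank at least $n-1$ for all real $x\ne0$ are dense in $H_d^n$.

*Proof.* The proof is a dimension count. For fixed $x\ne0$ the linear map $q\mapsto\operatorname{Jac}(x)$ to $n\times n$ matrices is surjective: after a linear change of coordinates $x=e_1$, and the monomials $x_1^d$ and $x_1^{d-1}x_j$ in $q_i$ give the entries $(i,1)$ and $(i,j)$. Matrices of rank at most $n-2$ have codimension $4$. So the semialgebraic set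
$$\{(q,x)\in H_d^n\times S^{n-1}:\ \operatorname{rk}\operatorname{Jac}(x)\le n-2\}$$
has dimension at most $\dim H_d^n-4+(n-1)<\dim H_d^n$, because $n-1\le3$. Its projection to $H_d^n$ is semialgebraic of dimension less than $\dim H_d^n$, so the complement is dense. $\square$

**Proof of Theorem 2.** Let $p\in P_{n,2d}\setminus\Sigma_{n,2d}$ and let $\ell$ be as in the known theorem. If all $v_i$ are real, we are done.

**Step 1: pass to the kernel.** Otherwise exactly one pair is complex conjugate, and by Lemma 5 $\ell$ is a positive multiple of $\ell_{W_0}$ with $W_0\in\mathcal W_+$ and $\ell_{W_0}(p)<0$.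

**Step 2: perturb so that $L$ becomes empty.** By Lemma 10 there are $W'$ arbitrarily near $W_0$ whose set $L$ is empty. By Lemma 4 and the continuity of $\ell_W$, for $W'$ close enough to $W_0$ we have $W'\in\mathcal W_+$, $\ell_{W'}$ spans an extreme ray of $\Sigma^*$, and $\ell_{W'}(p)<0$.

**Step 3: read off the real points.** By Lemma 9, $W'$ has a totally real hyperplane $V=\langle q_1',\dots,q_{n-1}'\rangle$. These are real forms of degree $d$ meeting transversally in exactly $N$ points $v_1,\dots,v_N$, all real. For $n=3$ the zero set is finite, so there is no common factor. Since $\ell_{W'}$ vanishes on $VH_d$, Fact A gives $\ell_{W'}=\sum a_i\operatorname{ev}_{v_i}$, and the $a_i$ are real because $\ell_{W'}$ and the $v_i$ are real and the evaluations are independent. $\square$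

**Proof of Theorem 3(a).** Openness of $\mathcal W_+$ is Lemma 4. Density: near any $W_0\in\mathcal W_+$ there is, by Lemmas 10 and 4, a $W'\in\mathcal W_+$ with $L=\emptyset$, and Lemma 9 applies to it. Having a totally real hyperplane is an open condition: for $W$ near $W_0$, take the hyperplane spanned by the corresponding $n-1$ basis elements. The $N$ real simple zeros persist as real simple zeros by the implicit function theorem, and the zero scheme is finite of length $N$, so there are no others. $\square$

## 7. The fiber at a point of corank two

For Theorem 3 we may no longer perturb, so we must understand $L$ itself. Which local rings can a fiber have at a point of $L$? Positivity leaves very few. Over $\mathbb R$ the algebras $\mathbb R[u,v]/(uv,u^2-v^2)$ and $\mathbb R[u,v]/(uv,u^2+v^2)$ both have dimension $4$ with socle spanned by $\sigma=u^2$. The product of linear elements is $\beta(\cdot,\cdot)\sigma$ with $\beta=\operatorname{diag}(1,1)$ in the first case and $\beta=\operatorname{diag}(1,-1)$ in the second. The next lemma allows only a definite $\beta$.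

For a quadratic form $e$ we write $e(\cdot,\cdot)$ for its polar form, so $e(x,x)=e(x)$.

**Lemma 11.** Let $W\in\mathcal W_+$ and $x\in L$. Then the corank at $x$ is exactly $2$ and the multiplicity is $m=4$. For $n=4$, let $\Lambda_x\subset W$ be the ($2$-dimensional) space of quadrics in $W$ singular at $x$, and $K=\ker d\varphi_x\subset\mathbb R^4/\mathbb Rx$, $\dim K=2$. Then every nonzero $e\in\Lambda_x$ restricts to $K$ as a quadratic form of signature $(1,1)$.

*Proof.* Let $(A,\mathfrak m)$ be the local ring of the fiber at $x$, with embedding dimension $k\ge2$. By Lemma 7(iii), $D|_A$ is nondegenerate of negative index $1$ and has no $2$-dimensional isotropic subspace.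

**Step 1: $\mathfrak m^3=0\ne\mathfrak m^2$.** Ideals of square zero are isotropic, and we use this to bound the powers of $\mathfrak m$. Let $s$ be maximal with $\mathfrak m^s\neq0$. If $s=1$, then $\mathfrak m$ is isotropic of dimension $k\ge2$, impossible. If $s\ge3$, put $j=\lceil(s+1)/2\rceil\le s-1$. Then $\mathfrak m^{2j}=0$, so $\mathfrak m^j\supseteq\mathfrak m^{s-1}\supsetneq\mathfrak m^s\ne0$ is isotropic of dimension at least $2$, impossible. So $s=2$.

**Step 2: the socle and a definite form.** We compute the structure of $A$. As $\mathfrak m^2$ is isotropic, $\mathfrak m^2=\mathbb R\sigma$. A socle element in $\ker\lambda$ lies in the radical of $D|_A$, hence is $0$. So the socle is one-dimensional. It contains $\mathfrak m^2$, hence equals it, and $\lambda(\sigma)\ne0$. Write $uv=\beta(u,v)\sigma$ on $\mathfrak m/\mathfrak m^2$. The form $\beta$ is nondegenerate, because $u\mathfrak m=0$ implies that $u$ is in the socle $\mathfrak m^2$. The span of $1,\sigma$ has Gram determinant $-\lambda(\sigma)^2<0$, so signature $(1,1)$. Its orthogonal complement consists of the elements with $\lambda(a)=0=\lambda(a\sigma)$,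 and it is $\mathfrak m\cap\ker\lambda$, which is isometric to $(\mathfrak m/\mathfrak m^2,\lambda(\sigma)\beta)$. Since the negative index of $D|_A$ is $1$, the latter is positive definite. So $\beta$ is definite.

**Step 3: $k=2$.** Here we use that the fiber is a complete intersection. Write $A=\mathcal O/I$ with $\mathcal O$ regular local of dimension $k$ and $I\subset\mathfrak m_{\mathcal O}^2$. The fiber is given by $n-1$ equations in a regular local ring of dimension $n-1$, and their linear parts span a space of dimension $n-1-k$. Eliminate variables with $n-1-k$ combinations whose linear parts are independent, and correct the others so that they have no linear part. So $I$ is generated by $k$ elements. By Step 1, $\mathfrak m_{\mathcal O}^3\subset I$, and $\mathfrak m_{\mathcal O}I\subset\mathfrak m_{\mathcal O}^3$. So the number of generators is at least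
$$\dim I/\mathfrak m_{\mathcal O}^3=\dim\mathfrak m_{\mathcal O}^2/\mathfrak m_{\mathcal O}^3-\dim\mathfrak m^2=\tfrac{k(k+1)}2-1 .$$
Thus $\frac{k(k+1)}2-1\le k$, that is, $(k-2)(k+1)\le0$. Hence $k=2$ and $m=1+2+1=4$.

**Step 4: the quadrics singular at $x$, for $n=4$.** We translate Step 2 into geometry. $\operatorname{Jac}(x)$ has rank $2$, so the combinations of its rows that vanish form a $2$-dimensional space and $\dim\Lambda_x=2$. The elements of $W$ vanishing at $x$ form a $3$-dimensional space, spanned by $\Lambda_x$ and one $g$ with $g(x)=0$ and nonzero differential at $x$. The surface $g=0$ has tangent plane $K$ at $x$, and we take $\mathcal O$ to be its local ring at $x$, so that $I$ is generated by $\Lambda_x$. For $e\in\Lambda_x$ we have $e(x+v)=e(v)$, so the image of $I$ in $\mathfrak m_{\mathcal O}^2/\mathfrak m_{\mathcal O}^3=\operatorname{Sym}^2K^*$ is the span of the restrictions $e|_K$, $e\in\Lambda_x$. This image is the kernel of the map $\operatorname{Sym}^2K^*\to\mathfrak m^2$ given by $\beta$ on $K^*=\mathfrak m/\mathfrak m^2$. As $\beta$ is definite, it is the $2$-dimensional space of quadratic forms that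 are trace-free for a definite metric. So restriction to $K$ is injective on $\Lambda_x$, and a nonzero trace-free binary form has eigenvalues $\pm\mu$ with $\mu\neq0$, hence signature $(1,1)$. $\square$

## 8. Finiteness of $L$

For $n=3$ the set $L$ is always finite. Corank $2$ means $d\varphi=0$. If this held at infinitely many points, it would hold along a curve, and $\varphi$ would be constant on the curve, contradicting finiteness of the fibers. For $n=4$ more is needed.

**Proposition 12.** Let $n=4$ and $W\in\mathcal W_+$. Then $L$ is finite.

*Proof.* Suppose $L$ is infinite. Let $\mathcal L\subset\mathbb P^3(\mathbb C)$ be the closed set of points of corank at least $2$. If $Z\subset\mathcal L$ is an irreducible component with $\dim Z\ge1$, then, as $\varphi|_Z$ is finite, $d(\varphi|_Z)$ has generic rank $\dim Z$, while $\operatorname{rk}d\varphi\le1$ on $Z$. So $\dim Z=1$. Hence some irreducible curve $C\subset\mathcal L$ contains infinitely many real points. Then $C$ and $\bar C$ share infinitely many points, and $C=\bar C$. By Lemma 11 the corank is exactly $2$ at real points of $C$, hence by semicontinuity at general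 points of $C$.

**Step 1: some nonzero real $q_0\in W$ is singular along all of $C$.** The purpose is to turn the quadrics in $\Lambda_x$, which vary with $x$, into one fixed quadric. Near a general point of $C$ take a holomorphic local lift $x(t)\in\mathbb C^4\setminus0$ along which the corank is $2$ and $d\varphi(\dot x)\ne0$. Let $\Lambda_t\subset W_{\mathbb C}$ be the rank-$2$ bundle of quadrics in $W_{\mathbb C}$ singular at $x(t)$, and $W_t\supset\Lambda_t$ the $3$-dimensional space of those vanishing at $x(t)$. The functional $\theta(g)=g(x,\dot x)$ on $W_t$ is nonzero: $d\varphi(\dot x)\ne0$ means that $\operatorname{Jac}(x)\dot x$ is not a multiple of $q(x)$, so some $c$ with $c\cdot q(x)=0$ has $c\cdot\operatorname{Jac}(x)\dot x\neq0$. It vanishes on $\Lambda_t$, so by dimension $\ker\theta=\Lambda_t$. For a section $e$ of $\Lambda$, differentiating $e(x,\cdot)=0$ gives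
$$\dot e(x,\cdot)=-e(\dot x,\cdot). \tag{3}$$
So $\dot e(x,x)=-e(\dot x,x)=0$, that is, $\dot e\in W_t$, and $\theta(\dot e)=-e(\dot x,\dot x)$. Let
$$\mathcal K_t=\{e\in\Lambda_t:\ e(\dot x,\dot x)=0\}.$$
It has dimension at least $1$, and constant dimension after shrinking. If $e$ is a section of $\mathcal K$, then $\theta(\dot e)=0$, so $\dot e\in\Lambda_t$, and by (3) $e(\dot x,\cdot)=-\dot e(x,\cdot)=0$. Differentiating $e(\dot x,\dot x)=0$ now gives $\dot e(\dot x,\dot x)=-2e(\dot x,\ddot x)=0$. Thus $\dot e\in\mathcal K_t$. So the subbundle $\mathcal K$ of the constant bundle $W_{\mathbb C}$ is stable under $d/dt$. In a frame this is a linear differential equation $\dot e_i=\sum_jm_{ij}e_j$, whose solutions keep the span constant. So $\mathcal K$ is constant, and any nonzero element of it is singular at $x(t)$ for all $t$, hence along $C$. The space of $e\in W_{\mathbb C}$ singular at all points of $C$ is therefore nonzero. It is stable under conjugation since $C=\bar C$, so it contains a nonzero real $q_0$.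

**Step 2: $C$ is a line.** We use Lemma 11 to find the rank of $q_0$. At a real point $x\in C$ we have $q_0\in\Lambda_x$, so $q_0|_K$ has signature $(1,1)$. Hence $q_0$ is indefinite and $\operatorname{rk}q_0\ge2$. The singular locus of $q_0$ is a linear space of dimension $3-\operatorname{rk}q_0$ containing $C$. So $\operatorname{rk}q_0=2$, and $C=\operatorname{Sing}(q_0)$ is a real line. In suitable real coordinates $(w_1,w_2,y_1,y_2)$,
$$q_0=y_1y_2,\qquad C=\{y=0\},$$
and all real points of $C$ lie in $L$.

**Step 3: $\dim W|_C=3$.** This tells us which quadrics of $W$ vanish on $C$. The space $W|_C$ is a base-point-free space of binary quadratic forms, and $q_0\mapsto0$, so its dimension is $2$ or $3$. If it is $2$, then $\varphi|_C$ is a real degree-$2$ map of $C$ onto a line. For a real non-ramification point $x\in C$ the second point $x'\ne x$ of $C$ in the same fiber is real, since conjugation preserves the fiber and fixes $x$. So $x'\in L$. Then one real fiber has two nonreduced points, contradicting Lemma 7. So $\dim W|_C=3$, and the quadrics of $W$ vanishing on $C$ are $\mathbb Rq_0$.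

**Step 4: a normal form for $W$.** We use that $W$ contains, for each real $x\in C$, a second quadric singular at $x$. Choose $g_{11},g_{12},g_{22}\in W$ with $g_{ij}|_C=w_iw_j$, and write $g_{ij}=w_iw_j+B_{ij}(w,y)+C_{ij}(y)$ with $B_{ij}$ bilinear and $C_{ij}$ quadratic. For real $x=(s,t;0)\in C$ the space $\Lambda_x$ contains some $e\notin\mathbb Rq_0$. Then $e|_C\ne0$ is singular at $x$, so $e|_C=c\,(tw_1-sw_2)^2$ with $c\neq0$, and $e\equiv c\,(t^2g_{11}-2st\,g_{12}+s^2g_{22})$ modulo $q_0$ by Step 3. So
$$G_{s,t}=t^2g_{11}-2st\,g_{12}+s^2g_{22}$$
is singular at $x$. Its $y$-derivative at $x$ gives, identically in $s,t,y$,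
$$t^2B_{11}((s,t),y)-2st\,B_{12}((s,t),y)+s^2B_{22}((s,t),y)=0 .$$
Write $B_{ij}=b_{ij}'(y)w_1+b_{ij}''(y)w_2$. The coefficients of $t^3,\ st^2,\ s^2t,\ s^3$ give
$$b_{11}''=0,\qquad b_{11}'=2b_{12}'',\qquad b_{22}''=2b_{12}',\qquad b_{22}'=0 .$$
With $\alpha=b_{12}''$ and $\beta=b_{12}'$ this reads $B_{11}=2\alpha w_1$, $B_{12}=\alpha w_2+\beta w_1$, $B_{22}=2\beta w_2$. Taking $w_1+\alpha(y)$ and $w_2+\beta(y)$ as new coordinates $w_1,w_2$ absorbs the mixed terms, and reducing modulo $q_0=y_1y_2$ we get
$$g_{ij}=w_iw_j+c_{ij}y_1^2+d_{ij}y_2^2 .$$

**Step 5: contradiction.** We compare the signature condition with positivity of $\ell_W$. At $x=(s,t;0)$ the differentials of all elements of $W$ lie in the span of $dw_1,dw_2$; those of elements vanishing at $x$ are multiples of $t\,dw_1-s\,dw_2$. So $K$ is the $y$-plane. The nonzero element $G_{s,t}\in\Lambda_x$ restricts to $K$ as $c(s,t)y_1^2+d(s,t)y_2^2$, where $c(s,t)=t^2c_{11}-2st\,c_{12}+s^2c_{22}$, and $d(s,t)$ is defined in the same way from the $d_{ij}$. By Lemma 11, $c(s,t)d(s,t)<0$ for all real $(s,t)\ne0$. Hence both binary forms are definite, and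
$$\det(c_{ij})>0,\qquad\det(d_{ij})>0 .$$
Modulo $WH_2$ we have $w_iw_jh\equiv-(c_{ij}y_1^2+d_{ij}y_2^2)h$ for $h\in H_2$, and $y_1y_2h\equiv0$. Evaluating $w_1^2\cdot w_2^2=(w_1w_2)^2$ in both ways gives
$$(c_{11}y_1^2+d_{11}y_2^2)(c_{22}y_1^2+d_{22}y_2^2)\equiv(c_{12}y_1^2+d_{12}y_2^2)^2,$$
and since $y_1^2y_2^2\equiv0$,
$$\det(c)\,y_1^4+\det(d)\,y_2^4\equiv0 .$$
Apply $\ell_W$. Since $\ell_W(y_i^4)\ge0$ and the coefficients are positive, both values vanish. So $Q_{\ell_W}(y_1^2,y_1^2)=0$ and $y_1^2\in\ker Q_{\ell_W}=W$. But $y_1^2$ vanishes on $C$ and is not a multiple of $q_0=y_1y_2$, contradicting Step 3. $\square$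

## 9. Quartics need no perturbation, and the sign of the Jacobian

**Proof of Theorem 3(c).** Let $n=4$ and suppose $W\in\mathcal W_+$ has no totally real hyperplane. By Proposition 12, $L$ is finite. Put $F=\varphi(L)$ and $M=\mathbb{RP}^3\setminus\varphi_{\mathbb R}^{-1}(F)$, which is $\mathbb{RP}^3$ minus finitely many points, hence connected. Points of $M$ are not in $L$, so by Lemma 8 the map $\varphi_{\mathbb R}:M\to\mathbb{RP}^3\setminus F$ is a local homeomorphism. It is proper, being the restriction of a map of compact spaces to a full preimage. So it is a covering, with $N-2=6$ sheets. Removing finitely many points from a $3$-manifold does not change its fundamental group, so $\pi_1(\mathbb{RP}^3\setminus F)=\mathbb Z/2$ and a connected covering has at most $2$ sheets, a contradiction.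

For the last sentence of (c): if the eight points of the given ray are not all real, its kernel $W$ lies in $\mathcal W_+$ by Lemma 5, and by Fact A a totally real hyperplane of $W$ gives a representation of the same ray by eight real points. $\square$

For $n=3$ this argument is not available: $\mathbb{RP}^2$ minus a nonempty finite set has a free fundamental group, and $7$-sheeted connected coverings exist.

**Proof of Theorem 3(b).** **Step 1: without a totally real hyperplane, $J_W$ is semidefinite.** In both cases $L$ is finite (Section 8), so $\mathbb{RP}^{n-1}\setminus L$ is connected. Since $J_W$ has even degree, its sign is well defined on $\mathbb{RP}^{n-1}$. By Lemma 8 it is locally weakly constant off $L$. Since $\varphi$ is finite, hence dominant, $J_W$ is not the zero polynomial, so it vanishes identically on no open set, and the local signs agree on overlaps. By connectedness $J_W$ is semidefinite.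

**Step 2: with a totally real hyperplane, $J_W$ takes both signs.** We compute $J_W$ at the $N$ real points. Let $V=\langle q_1,\dots,q_{n-1}\rangle$ be totally real and $W=V\oplus\mathbb Rq_n$. Use the notation of Fact C with $g_i=q_i$, so that $\ell_W=\sum a_i\operatorname{ev}_{v_i}$ by Fact A. As $q_n\in\ker Q_{\ell_W}$, the vector $(a_iq_n(v_i))_i$ annihilates $U$, so by (2)
$$a_iq_n(v_i)=\mu u_i\quad\text{for a constant }\mu .$$
Here $\mu\ne0$, since otherwise all $a_i$ vanish (note $q_n(v_i)\ne0$) and $\ell_W=0$. Since $v_i$ has last coordinate $1$, adding multiples of the other columns replaces the last column of $\operatorname{Jac}(v_i)$ by $\operatorname{Jac}(v_i)v_i=d\,(0,\dots,0,q_n(v_i))^T$. So $J_W(v_i)=d\,q_n(v_i)/u_i$, and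
$$a_iJ_W(v_i)=\mu d\quad\text{for every } i .$$
By Lemma 7(i) exactly one $a_i$ is negative and the others are positive. So $J_W$ takes both signs. $\square$

## 10. Six points of corank two, and an icosahedral sextic ray

Here $n=3$, and we prove Theorem 3(d).

**Step 1: exactly six points with $d\varphi=0$.** We count with Euler characteristics. Let $W\in\mathcal W_+$ have no totally real hyperplane. Then $J_W$ is semidefinite by (b). The set $L$ is the finite set of real points with $d\varphi=0$; put $F=\varphi(L)$. By Lemmas 7 and 11 each $y\in F$ has exactly one preimage in $L$, of multiplicity $4$, and the other five points of the fiber are real and reduced. So $|L|=|F|$, and $y$ has $6$ real preimages. Off $F$, $\varphi_{\mathbb R}$ is a $7$-sheeted covering by Lemma 8 (a proper local homeomorphism, as in the proof of (c)). Since $\chi(\mathbb{RP}^2)=1$,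
$$1-6|F|=7(1-|F|),$$
so $|F|=|L|=6$.

**Step 2: the example has no base points.** We set up the example and check $W\in\mathcal W$. Put $a=-3\tau$ and $b=3/\tau=3(\tau-1)$. Then
$$ab=-9,\quad a+b=-3,\quad a^2+b^2=27,\quad a^3+b^3=-108 .$$
With $X=x^2,Y=y^2,Z=z^2$ we have $q_1=x(X+aY+bZ)$, and $q_2,q_3$ are obtained from it by the cyclic shift $x\to y\to z\to x$. At a common complex zero with $xyz\ne0$, $(X,Y,Z)$ lies in the kernel of a circulant matrix with eigenvalues $1+a\omega+b\omega^2$, $\omega^3=1$. The eigenvalue is $-2$ for $\omega=1$ and has real part $1-\frac{a+b}2=\frac52$ otherwise. So $X=Y=Z=0$, a contradiction. If $x=0$ and $yz\ne0$, then $Y=-aZ$ and $Z=-bY$, so $Y=abY=-9Y$, a contradiction; cyclically for $y=0$ and $z=0$. If only one coordinate is nonzero, say $z$, then $q_3=z^3\ne0$. So $W\in\mathcal W$.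

**Step 3: $\ell_W$ is psd.** We write $\ell_W$ down. Define $\ell$ on sextic monomials by
$$\ell(X^3)=\ell(Y^3)=\ell(Z^3)=45=:\mathsf A,\qquad \ell(X^2Y)=\ell(Y^2Z)=\ell(Z^2X)=6+3\tau=:\mathsf B,$$
$$\ell(XY^2)=\ell(YZ^2)=\ell(ZX^2)=9-3\tau=:\mathsf C,\qquad \ell(XYZ)=5=:\mathsf E,$$
and $0$ on monomials with an odd exponent. Using $\tau^2=\tau+1$ we check
$$\begin{aligned}
\ell(q_1x^3)&=\mathsf A+a\mathsf B+b\mathsf C=45-18\tau-9\tau^2+3(\tau-1)(9-3\tau)=18+18\tau-18\tau^2=0,\\
\ell(q_1xy^2)&=\mathsf B+a\mathsf C+b\mathsf E=6+3\tau-27\tau+9\tau^2+15\tau-15=-9-9\tau+9\tau^2=0,\\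
\ell(q_1xz^2)&=\mathsf C+a\mathsf E+b\mathsf B=9-3\tau-15\tau+3(\tau-1)(6+3\tau)=-9-9\tau+9\tau^2=0.
\end{aligned}$$
For every other cubic monomial $h$, all monomials of $q_1h$ have an odd exponent, so $\ell(q_1h)=0$. As $\ell$ is invariant under the cyclic shift, it vanishes on $WH_3$, and $\ell=\ell_W$ up to scale. Sorting cubic monomials by parity, $Q_\ell$ is block diagonal with the block $(\mathsf E)$ on $xyz$ and, on $x^3,xy^2,xz^2$ and its two cyclic images, the block
$$\begin{pmatrix}\mathsf A&\mathsf B&\mathsf C\\ \mathsf B&\mathsf C&\mathsf E\\ \mathsf C&\mathsf E&\mathsf B\end{pmatrix}.$$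
The three equations say that $(1,a,b)$ is in its kernel. Its lower right $2\times2$ block is positive definite, since $\mathsf C>0$ and
$$\mathsf B\mathsf C-\mathsf E^2=(6+3\tau)(9-3\tau)-25=54+9\tau-9\tau^2-25=20>0 .$$
Every vector is a multiple of $(1,a,b)$ plus a vector with first coordinate $0$, so the block is psd. Hence $Q_\ell$ is psd and $W\in\mathcal W_+$.

**Step 4: $J_W$ is semidefinite.** By (b) this shows that $W$ has no totally real hyperplane. The Jacobian matrix is
$$\begin{pmatrix}A_1&2axy&2bxz\\ 2bxy&A_2&2ayz\\ 2axz&2byz&A_3\end{pmatrix},\qquad \begin{aligned}A_1&=3X+aY+bZ,\\ A_2&=bX+3Y+aZ,\\ A_3&=aX+bY+3Z,\end{aligned}$$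
so
$$J_W=A_1A_2A_3+8(a^3+b^3)XYZ-4ab\,(YZA_1+XZA_2+XYA_3).$$
The product $A_1A_2A_3$ has the following coefficients. At $X^3,Y^3,Z^3$ it is $3ab=-27$. At $X^2Y,Y^2Z,Z^2X$ it is $3b^2+9a+a^2b=3b^2$, and at $XY^2,YZ^2,ZX^2$ it is $3a^2+9b+ab^2=3a^2$, both because $ab=-9$. At $XYZ$ it is $27+a^3+b^3+9ab=-162$. The last term of $J_W$ is $36(YZA_1+XZA_2+XYA_3)$; it contributes $36a$ at $X^2Y,Y^2Z,Z^2X$, $36b$ at $XY^2,YZ^2,ZX^2$, and $36\cdot9=324$ at $XYZ$. So $J_W$ has the coefficients
$$-27,\qquad 3b^2+36a=-27(5\tau-2),\qquad 3a^2+36b=27(5\tau-3),\qquad -162-864+324=-27\cdot26,$$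
where $a^2=9\tau+9$ and $b^2=18-9\tau$. Thus $J_W=-27F$ with
$$F=\sum X^3+(5\tau-2)\sum X^2Y-(5\tau-3)\sum XY^2+26XYZ,$$
where the sums are cyclic. On the other hand,
$$Z(Z-\tau^2Y-\tau^{-2}X)^2=Z^3+\tau^4Y^2Z+\tau^{-4}ZX^2-2\tau^2YZ^2-2\tau^{-2}Z^2X+2XYZ .$$
Since $\tau^4-2\tau^{-2}=(3\tau+2)-2(2-\tau)=5\tau-2$ and $\tau^{-4}-2\tau^2=(5-3\tau)-2(\tau+1)=3-5\tau$, summing cyclically gives
$$F=\sum_{\rm cyc}z^2\big(z^2-\tau^2y^2-\tau^{-2}x^2\big)^2+20\,x^2y^2z^2\ \ge0 .$$
So $J_W$ is semidefinite, and by (b) $W$ has no totally real hyperplane.

We can see the six points of Step 1 here. If $F=0$ at a real point, then $xyz=0$. If $x=0$, then $z(z^2-\tau^2y^2)=0$ and $y(y^2-\tau^{-2}z^2)=0$ give $z=\pm\tau y$. So the real zeros of $F$ are the six icosahedral axes $(0,1,\pm\tau)$ and their cyclic images. Since $J_W$ vanishes on $L$ and $|L|=6$, they form $L$. At $(0,1,\tau)$, for instance, $A_1=0$, $A_2=3-3\tau^3=-6\tau$, $A_3=3/\tau+3\tau^2=6\tau$, $2ayz=-6\tau^2$ and $2byz=6$; the lower right $2\times2$ block has determinant $-36\tau^2+36\tau^2=0$, and all other entries vanish. So the rank of $\operatorname{Jac}$ is $1$ and the corank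 is $2$.

**Step 5: the ray $\ell$ has no representation with nine real points.** Suppose $\ell=\sum a_i\operatorname{ev}_{v_i}$, where the $v_i$ are the nine intersection points of two real cubics $q_1',q_2'$ meeting transversally. Then $\ell(q_j'h)=0$ for all cubics $h$, so $q_1',q_2'\in\ker Q_\ell=W$. They span a hyperplane of $W$, which by Step 4 is not totally real. So the $v_i$ are not all real. Representations with seven real points and one conjugate pair do exist: the fiber over a real regular value of $\varphi$ is reduced and not of type (i), so it is of type (ii) in Lemma 7, and Fact A applies.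

**Step 6: the ray separates a form.** It remains to see that $\ell$ is a separating extreme ray for the stated $p$. The sextic $q_1^2+q_2^2+q_3^2$ is strictly positive on $\mathbb R^3\setminus0$, because $W$ has no base points, and $\ell(q_1^2+q_2^2+q_3^2)=0$. Moreover
$$\ell\big((x^2+y^2+z^2)^3\big)=3\mathsf A+9\mathsf B+9\mathsf C+6\mathsf E>0 .$$
So for small $\varepsilon>0$ the form $p=q_1^2+q_2^2+q_3^2-\varepsilon(x^2+y^2+z^2)^3$ lies in $P_{3,6}$, and $\ell(p)<0$. Hence $p\notin\Sigma_{3,6}$, and $\ell$, which spans an extreme ray by Lemma 4, separates $p$. $\square$
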